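\title{Convex-cyclic operators without eigenvalues: normal operators and translated shifts}

\begin{abstract}
A bounded operator is convex-cyclic if the convex hull of one of its orbits is dense. We show that a pure hyponormal operator can be convex-cyclic, and so can a normal operator without eigenvalues: $3i+S$, with $S$ the unilateral shift, and $3i+M_t$ on $L^2[0,1]$ are examples. Both come from a spectral criterion valid in every complex Banach space: if the spectrum of $T$, with its holes filled, is disjoint from the closed unit disc and from its own mirror image in the real axis, then every cyclic vector of $T$ is convex-cyclic. We also determine all convex-cyclic normal operators and all convex-cyclic operators of the form $c+rS$.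
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $T$ be a bounded linear operator on a complex Banach space $X$. The \emph{orbit} of $x\in X$ is the set $\{T^nx:n=0,1,2,\dots\}$. The vector $x$ is \emph{cyclic} for $T$ if the linear span of its orbit is dense, that is, if the vectors $q(T)x$ with $q$ a polynomial are dense. It is \emph{convex-cyclic} if the convex hull of its orbit is dense, that is, if the vectors $p(T)x$ are dense when $p$ runs over the \emph{convex polynomials}
\[
p(z)=a_0+a_1z+\dots+a_nz^n,\qquad a_k\ge 0,\qquad a_0+\dots+a_n=1 .
\]
The operator $T$ is called cyclic or convex-cyclic if it has a vector of that kind.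

Let $H$ be a complex, separable, infinite-dimensional Hilbert space. An operator $T$ on $H$ is \emph{hyponormal} if $T^*T-TT^*\ge 0$, that is, if $\|T^*y\|\le\|Ty\|$ for all $y$. A hyponormal operator is \emph{pure} if its restriction to every nonzero reducing subspace fails to be normal. A normal operator is \emph{continuous} if its spectral measure has no atoms, that is, if it has no eigenvalues.

Orbits of hyponormal operators are thin. From $\|Tx\|^2=\langle T^*Tx,x\rangle\le\|T^2x\|\,\|x\|$ one sees that the ratios $\|T^{n+1}x\|/\|T^nx\|$ do not decrease, so an orbit is either bounded or tends to infinity in norm; it is never dense. By a theorem of Sanders it is not even dense in the weak topology: no hyponormal operator on a Hilbert space is weakly hypercyclic. Since closed convex sets are weakly closed, a vector with weakly dense orbit is convex-cyclic, and a convex-cyclic vector is cyclic. Convex-cyclicity is thus the next condition to test, and here rapid growth of the orbit is a help rather than an obstacle. For multiplication by $2i$ on $\mathbb C$, the orbit of $1$ contains $16^k$, $2i\cdot16^k$, $-4\cdot16^k$ and $-8i\cdot 16^k$,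 whose convex hull contains the square with vertices $\pm16^k,\pm i16^k$; the convex hull of the orbit is the whole plane.

This example is an eigenvalue at work. If $T$ is hyponormal and $Tx=\lambda x$, then $T-\lambda$ is hyponormal as well, so $\|(T-\lambda)^*x\|\le\|(T-\lambda)x\|=0$, and $\mathbb Cx$ is a reducing subspace on which $T$ is normal. Hence pure hyponormal operators, like continuous normal operators, have no eigenvalues at all, and the following question from \cite{BBF} asks whether the phenomenon survives without them.

\medskip
\noindent\textbf{Question.} \emph{Is there a pure hyponormal operator that is convex-cyclic? Is there a continuous normal operator that is convex-cyclic?}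
\medskip

Let $S$ be the unilateral shift, $Se_n=e_{n+1}$ for an orthonormal basis $e_0,e_1,\dots$, and let $(M_th)(t)=t\,h(t)$ on $L^2[0,1]$.

\begin{theorem}\label{thm:answer}
The operator $3i+S$ is pure hyponormal and convex-cyclic. The operator $3i+M_t$ is continuous normal and convex-cyclic.
\end{theorem}

Throughout, $\mathbb D$ is the open unit disc and $\widehat{\mathbb C}$ the Riemann sphere. A star on a set, a positive measure or a function denotes reflection in the real axis:
\[
E^*=\{\bar z:z\in E\},\qquad \mu^*(E)=\mu(E^*),\qquad F^*(w)=\overline{F(\bar w)} .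
\]
If $F$ is analytic on $\Omega$ then $F^*$ is analytic on $\Omega^*$, and its Taylor coefficients at a real point are the conjugates of those of $F$. A star on an operator denotes the adjoint. We write $\widehat\sigma(T)$ for the polynomially convex hull of the spectrum $\sigma(T)$: the union of $\sigma(T)$ with the bounded components of its complement. It is compact, and $\mathbb C\setminus\widehat\sigma(T)$ is connected.

\begin{theorem}\label{thm:A}
Let $T$ be a bounded operator on a complex Banach space $X$ and $K=\widehat\sigma(T)$. If $K\cap\overline{\mathbb D}=\emptyset$ and $K\cap K^*=\emptyset$, then every cyclic vector of $T$ is convex-cyclic.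
\end{theorem}

\begin{corollary}\label{cor:translate}
If $A$ is a cyclic operator and $c=i(\|A\|+2)$, then $A+c$ is convex-cyclic. In particular, every cyclic pure hyponormal operator and every cyclic continuous normal operator has a convex-cyclic translate, and this translate is again pure hyponormal, respectively continuous normal.
\end{corollary}

For normal operators the two spectral conditions of Theorem~\ref{thm:A} have an exact measure-theoretic form. A \emph{scalar-valued spectral measure} of a normal operator $N=\int z\,dE(z)$ on $H$ is a finite positive Borel measure $\mu$ on $\mathbb C$ with the same null sets as $E$.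

\begin{theorem}\label{thm:B}
A normal operator $N$ with scalar-valued spectral measure $\mu$ is convex-cyclic if and only if $N$ is cyclic, $\mu(\overline{\mathbb D})=0$ and $\mu\perp\mu^*$.
\end{theorem}

For the operators $c+rS$, whose spectra are closed discs, we settle what happens when the spectrum touches the unit circle or the real axis. The answer is not symmetric under $c\mapsto-c$.

\begin{theorem}\label{thm:C}
For $c\in\mathbb C$ and $r>0$ the operator $c+rS$ is pure hyponormal. It is convex-cyclic if and only if
\begin{itemize}
\item[(a)] $|c|\ge 1+r$ and $|\operatorname{Im}c|>r$, or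
\item[(b)] $|c|>1+r$, $|\operatorname{Im}c|=r$ and $\operatorname{Re}c<0$.
\end{itemize}
In these cases every cyclic vector is convex-cyclic.
\end{theorem}

Section~\ref{sec:half} turns convex-cyclicity into a statement about scalar sequences and shows the method in dimensions one and two. Section~\ref{sec:gen} proves Theorem~\ref{thm:A}, Corollary~\ref{cor:translate} and Theorem~\ref{thm:answer}; Sections~\ref{sec:normal} and~\ref{sec:shift} prove Theorems~\ref{thm:B} and~\ref{thm:C}.

\section{Half-spaces, scalars and conjugate pairs}\label{sec:half}

A convex set is dense exactly when no half-space contains it. Let $X'$ be the dual space of $X$.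

\begin{lemma}\label{lem:half}
A vector $x$ is convex-cyclic for $T$ if and only if $\sup_n\operatorname{Re}f(T^nx)=+\infty$ for every nonzero $f\in X'$.
\end{lemma}

\begin{proof}
If $f\ne0$ and $\operatorname{Re}f(T^nx)\le C$ for all $n$, the orbit lies in the closed convex set $\{\operatorname{Re}f\le C\}\ne X$, and so does the closure of its convex hull. Conversely, if the closed convex hull $Q$ of the orbit misses a point $y$, the Hahn--Banach separation theorem gives a continuous real-linear functional $u$ with $\sup_Qu<u(y)$. Then $u\neq0$, and $u=\operatorname{Re}f$ for the complex-linear functional $f(z)=u(z)-iu(iz)$.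
\end{proof}

On a Hilbert space the functionals are $y\mapsto\langle y,f\rangle$ with $f\in H$. To prove that $x$ is convex-cyclic we shall assume that $\operatorname{Re}f(T^nx)$ is bounded above and derive $f=0$; to prove that it is not, we must build $f$. The simplest such $f$ are eigenvectors of the transpose.

\begin{lemma}\label{lem:eigen}
If $f\circ T=\lambda f$ for some nonzero $f\in X'$ and some $\lambda\in\overline{\mathbb D}\cup\mathbb R$, then $T$ is not convex-cyclic.
\end{lemma}

\begin{proof}
For any $x$ we have $f(T^nx)=\lambda^nf(x)$. If $|\lambda|\le1$ this sequence is bounded. If $\lambda$ is real, multiply $f$ by a unimodular constant so that $f(x)\in i\mathbb R$; then all real parts vanish. Lemma~\ref{lem:half} applies in both cases.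
\end{proof}

In dimension one there is no other obstruction. The proof of this contains the main idea of the paper, and it rests on \emph{Pringsheim's theorem}: if a power series with nonnegative coefficients has radius of convergence $R\in(0,\infty)$, then its sum has no analytic continuation to a neighborhood of the point $R$.

\begin{example}\label{ex:scalar}
Multiplication by $\lambda$ on $\mathbb C$ is convex-cyclic if and only if $|\lambda|>1$ and $\lambda\notin\mathbb R$. Necessity is Lemma~\ref{lem:eigen}. For sufficiency take $x=1$ and suppose that $\operatorname{Re}(\alpha\lambda^n)\le C$ for all $n$. The series with nonnegative coefficients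
\[
\sum_{n\ge0}\bigl(C-\operatorname{Re}(\alpha\lambda^n)\bigr)w^n
=\frac{C}{1-w}-\frac12\Bigl(\frac{\alpha}{1-\lambda w}+\frac{\bar\alpha}{1-\bar\lambda w}\Bigr)
\]
represents a rational function whose poles lie among $1$, $1/\lambda$, $1/\bar\lambda$. By Pringsheim's theorem the radius of convergence is infinite or is itself a pole, and the only positive candidate is $1$. So there is no pole in $\mathbb D$. But $1/\lambda\in\mathbb D$, and of the three terms only $\alpha/(1-\lambda w)$ can be singular there, because $1/\bar\lambda\neq1/\lambda$. Hence $\alpha=0$.
\end{example}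

The argument has two steps. A one-sided bound on real parts forces the generating function of the real parts to be analytic in all of $\mathbb D$. This function is the mean of $F=\alpha/(1-\lambda w)$ and of its reflection $F^*$, and since the two have their singularities at different places, neither can have any. In dimension two the singularities of $F$ and $F^*$ can cancel without being real.

\begin{example}\label{ex:pair}
For every $\lambda\in\mathbb C$ the operator $T(z_1,z_2)=(\lambda z_1,\bar\lambda z_2)$ on $\mathbb C^2$ fails to be convex-cyclic. A vector with a zero coordinate is not cyclic. If $x_1x_2\ne0$, let $f(z_1,z_2)=z_1/x_1-z_2/x_2$; then $f(T^nx)=\lambda^n-\bar\lambda^n$ is purely imaginary. For $\lambda\notin\mathbb R$ the operator has two distinct eigenvalues and is cyclic.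
\end{example}

So spectrum in $\overline{\mathbb D}$ and spectrum symmetric with respect to $\mathbb R$ are both harmful, and one is led to guess that nothing else is. Theorem~\ref{thm:A} confirms the guess when the two conditions hold with room to spare, and the examples show that neither condition can be dropped from it.

\section{The generating function and the spectral criterion}\label{sec:gen}

For a general operator the generating function of $f(T^nx)$ is a matrix entry of the resolvent. The first step of Example~\ref{ex:scalar} carries over as soon as the spectrum avoids the ray $[1,\infty)$. We record a growth bound as well; it is needed only in Section~\ref{sec:shift}.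

\begin{lemma}\label{lem:pring}
Let $K\supset\sigma(T)$ be compact with $0\notin K$ and $K\cap[1,\infty)=\emptyset$, and put $J=\{1/z:z\in K\}$. Let $x\in X$, $f\in X'$, $a_n=f(T^nx)$, and suppose that $\operatorname{Re}a_n\le C$ for all $n$. Then
\[
F(w)=f\bigl((1-wT)^{-1}x\bigr)
\]
is analytic on $\widehat{\mathbb C}\setminus J$, with $F(\infty)=0$ and $F(w)=\sum a_nw^n$ near $0$. The Taylor series $\Psi(w)=\sum2\operatorname{Re}(a_n)\,w^n$ of $F+F^*$ at $0$ converges in $\mathbb D$, and $|\Psi(w)|\le M/(1-|w|)$ in $\mathbb D$ for some constant $M$.
\end{lemma}

\begin{proof}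
We may assume $C\ge0$. For $|w|\,\|T\|<1$ the Neumann series gives $F(w)=\sum a_nw^n$. For $w\ne0$ we have $F(w)=w^{-1}f\bigl((w^{-1}-T)^{-1}x\bigr)$, which is analytic wherever $w^{-1}\notin K$; since $0\notin K$, it is analytic at $\infty$ and vanishes there.

Let $G(w)=\sum(C-\operatorname{Re}a_n)w^n$. Its coefficients are nonnegative, its radius of convergence $R$ is positive, and near $0$ it equals
\[
\Phi(w)=\frac{C}{1-w}-\frac12\bigl(F+F^*\bigr)(w).
\]
The hypothesis $K\cap[1,\infty)=\emptyset$ says that $J$ misses $(0,1]$, and $0\notin J$; so the compact sets $J$ and $J^*$ miss $[0,1]$. Given $\rho\in(0,1)$, let $U_\rho$ be the $\delta$-neighborhood of $[0,\rho]$, with $\delta$ so small that $U_\rho$ misses $J\cup J^*\cup\{1\}$. Then $\Phi$ is analytic on $U_\rho$, the set $U_\rho\cap\{|w|<R\}$ is convex and contains a neighborhood of $0$, and therefore $G=\Phi$ on it. If $R<1$, the choice $\rho=R$ shows that $\Phi$ continues $G$ to a neighborhood of $R$, against Pringsheim's theorem. So $R\ge1$, the series $\Psi=2\bigl(\frac{C}{1-w}-G\bigr)$ converges in $\mathbb D$, and $G(\rho)=\Phi(\rho)$ for all $\rho\in[0,1)$. With $m=\max_{[0,1]}|F+F^*|$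 we get $|G(w)|\le G(|w|)\le\frac{C}{1-|w|}+\frac m2$, and so $|\Psi(w)|\le(4C+m)/(1-|w|)$.
\end{proof}

The second step needs a new argument, because the singularities of $F$ need not be isolated and there is no residue to inspect. Instead we use the identity $F=\Psi-F^*$ to continue $F$ across $J$: the right side is analytic at every point of $J$ that lies in $\mathbb D$ and outside $J^*$. The identity holds near $0$; to have it all around $J$ we need connectedness.

\begin{lemma}\label{lem:glue}
In the situation of Lemma~\ref{lem:pring}, suppose that $\mathbb D\setminus(J\cup J^*)$ is connected, and let $P=(J\cap J^*)\cup(J\setminus\mathbb D)$. Then $F$ extends to an analytic function on $\mathbb C\setminus P$ that equals $\Psi-F^*$ on $\mathbb D\setminus J^*$.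
\end{lemma}

\begin{proof}
The functions $F$ on $\mathbb C\setminus J$ and $\Psi-F^*$ on $\mathbb D\setminus J^*$ are analytic. The intersection of their domains is the connected open set $\mathbb D\setminus(J\cup J^*)$, which contains $0$; they agree near $0$, hence on the intersection. The union of the domains is $\mathbb C\setminus P$.
\end{proof}

Say that a compact set $E\subset\widehat{\mathbb C}$ \emph{separates the sphere} if $\widehat{\mathbb C}\setminus E$ is disconnected. We use \emph{Janiszewski's theorem} in the following form: if two disjoint compact subsets of the sphere do not separate it, neither does their union.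

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $x$ be cyclic, $f\in X'$, and suppose that $\sup_n\operatorname{Re}f(T^nx)<\infty$. By Lemma~\ref{lem:half} it suffices to show that $f=0$. A real point of $K$ would lie in $K\cap K^*$, so $K\cap\mathbb R=\emptyset$ and Lemma~\ref{lem:pring} applies. Since $K\cap\overline{\mathbb D}=\emptyset$ we have $J\subset\mathbb D$, and since $K\cap K^*=\emptyset$ we have $J\cap J^*=\emptyset$. Thus $P=\emptyset$ in Lemma~\ref{lem:glue}, and the compact sets $J$, $J^*$ and $\widehat{\mathbb C}\setminus\mathbb D$ are pairwise disjoint.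

None of the three separates the sphere. The set $\mathbb C\setminus K$ is connected and unbounded, so $\widehat{\mathbb C}\setminus K$ is connected, and $J$ and $J^*$ are images of $K$ under homeomorphisms of the sphere; the complement of the third set is $\mathbb D$. Two applications of Janiszewski's theorem show that the complement of their union, which is $\mathbb D\setminus(J\cup J^*)$, is connected. This is the only place where the holes of $\sigma(T)$ have to be filled.

By Lemma~\ref{lem:glue}, $F$ extends to an entire function. It vanishes at $\infty$, so $F=0$ by Liouville's theorem. Hence $f(T^nx)=0$ for all $n$, and $f=0$ because $x$ is cyclic.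
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:translate}]
The disc $\{|z-c|\le\|A\|\}$ contains $\sigma(A+c)$ and has connected complement, so it contains $\widehat\sigma(A+c)$. It lies in $\{\operatorname{Im}z\ge2\}$, which is disjoint from $\overline{\mathbb D}$ and from its own reflection. The polynomials in $A+c$ are the polynomials in $A$, so $A+c$ is cyclic, and Theorem~\ref{thm:A} applies. On a Hilbert space, $(A+c)^*(A+c)-(A+c)(A+c)^*=A^*A-AA^*$; the operators $A$ and $A+c$ have the same reducing subspaces, to whose restrictions the same identity applies, and they have the same eigenvectors.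
\end{proof}

\begin{lemma}\label{lem:pure}
For $c\in\mathbb C$ and $r>0$, the operator $T=c+rS$ is cyclic and pure hyponormal.
\end{lemma}

\begin{proof}
The vector $e_0$ is cyclic for $S$, hence for $T$. We have $T^*T-TT^*=r^2(S^*S-SS^*)=r^2Q$, where $Q=I-SS^*$ is the orthogonal projection onto $\mathbb Ce_0$; so $T$ is hyponormal and not normal. Let $\Pi$ be the orthogonal projection onto a reducing subspace of $T$. It commutes with $S$ and $S^*$, hence with $Q$, so $\Pi e_0=\Pi Qe_0=Q\Pi e_0\in\mathbb Ce_0$, and $\Pi e_0$ is $e_0$ or $0$. From $\Pi e_n=S^n\Pi e_0$ we get $\Pi=I$ or $\Pi=0$. The only nonzero reducing subspace is the whole space, on which $T$ is not normal.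
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
Both $S$ and $M_t$ have norm $1$, so $c=3i$ in Corollary~\ref{cor:translate}. The shift is cyclic and pure hyponormal by Lemma~\ref{lem:pure}. The operator $M_t$ is self-adjoint; it has no eigenvalues, since $(t-\lambda)h(t)=0$ a.e.\ forces $h=0$ a.e.; and the constant $1$ is cyclic, since polynomials are uniformly dense in $C[0,1]$ by the Weierstrass theorem and $C[0,1]$ is dense in $L^2[0,1]$.
\end{proof}

\section{Normal operators}\label{sec:normal}

A convex-cyclic operator is cyclic, so in proving Theorem~\ref{thm:B} we may assume that $N$ has a cyclic vector $x$. The spectral theorem then says that $N$ is unitarily equivalent to multiplication by $z$, written $M_z$, on $L^2(\mu_x)$, where $\mu_x(E)=\langle E(E)x,x\rangle$ is understood as the value of the spectral measure of $N$ on the Borel set in question, paired with $x$; the measure $\mu_x$ is finite, nonzero and compactly supported, and the spectral projections become multiplications by characteristic functions. So $\mu_x$ is a scalar-valued spectral measure. The conditions $\mu(\overline{\mathbb D})=0$ and $\mu\perp\mu^*$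 depend only on the null sets of $\mu$, and we may take $\mu=\mu_x$. Theorem~\ref{thm:B} thus follows from the next proposition.

\begin{proposition}\label{prop:Mz}
Let $\mu\neq0$ be a finite positive Borel measure on $\mathbb C$ with compact support. Then $M_z$ on $L^2(\mu)$ is convex-cyclic if and only if $\mu(\overline{\mathbb D})=0$ and $\mu\perp\mu^*$.
\end{proposition}

Recall that $\mu\perp\mu^*$ means that there is a Borel set $A$ with $\mu(\mathbb C\setminus A)=0$ and $\mu(A^*)=0$. This includes the condition $\mu(\mathbb R)=0$, because $A\cap\mathbb R\subset A^*$.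

\subsection*{Necessity}
Let $g$ be convex-cyclic, and fix a Borel representative. Then $g\ne0$ $\mu$-a.e., since all $p(z)g$ vanish where $g$ does.

If $\mu(\overline{\mathbb D})>0$, then $f=\chi_{\overline{\mathbb D}}$ is a nonzero element of $L^2(\mu)$ and $|\langle z^ng,f\rangle|\le\int|g|\,d\mu<\infty$ for all $n$, against Lemma~\ref{lem:half}.

Suppose that $\mu\not\perp\mu^*$. We imitate Example~\ref{ex:pair}, where $f$ divided out the coordinates of $x$ and left a quantity on which reflection acts as conjugation. Now $f$ should turn $g\,\mu$ into $i$ times a symmetric positive measure, and the weight of that measure must be small enough for $f$ to be bounded. Let $\nu=\mu+\mu^*$, so that $\nu^*=\nu$, and write $d\mu=\varphi\,d\nu$ with $\varphi\ge0$ Borel. By the symmetry of $\nu$, $d\mu^*(z)=\varphi(\bar z)\,d\nu(z)$. Let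
\[
E=\{z:\varphi(z)>0\text{ and }\varphi(\bar z)>0\}=E^* .
\]
If $\nu(E)=0$, then $\mu$ is carried by $\{z:\varphi(z)>0,\ \varphi(\bar z)=0\}$, which is $\mu^*$-null, and $\mu\perp\mu^*$. So $\nu(E)>0$. On $E$ the measures $\mu$ and $\nu$ have the same null sets; hence $\mu(E)>0$, the set $Z=E\cap\{g=0\}$ is $\nu$-null, and so is $Z^*$. Put
\[
s(z)=\min\{1,\ \varphi(z)|g(z)|,\ \varphi(\bar z)|g(\bar z)|\}\ \text{ on }E,\qquad s=0\ \text{ off }E .
\]
Then $s(\bar z)=s(z)$, and $s>0$ on $E\setminus(Z\cup Z^*)$. Define $f$ by $\bar f=is/(\varphi g)$ on $E\setminus Z$ and $f=0$ elsewhere. Then $|f|\le1$, $f\neq0$ in $L^2(\mu)$, and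
\[
\langle z^ng,f\rangle=\int z^ng\bar f\varphi\,d\nu=i\int z^ns\,d\nu .
\]
The substitution $z\mapsto\bar z$ preserves $s$ and $\nu$, so $\int\bar z^{\,n}s\,d\nu=\int z^ns\,d\nu$ and the last integral is real. Thus $\operatorname{Re}\langle z^ng,f\rangle=0$ for all $n$, against Lemma~\ref{lem:half}.

\subsection*{Sufficiency}
Theorem~\ref{thm:A} does not apply to $M_z$ directly: the support of $\mu$ may meet $\overline{\mathbb D}$ and its own reflection (see Example~\ref{ex:annulus}). We exhaust $\mu$ by compact sets to which the theorem does apply, and then choose the vector $g$ so small off each of them that the behavior of a polynomial there does no harm. On each compact set we use Theorem~\ref{thm:A} in the Banach space $C(K)$, together with \emph{Lavrentiev's theorem}: if a compact set $K\subset\mathbb C$ has empty interior and connected complement, then polynomials in $z$ are uniformly dense in $C(K)$.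

\begin{lemma}\label{lem:CK}
Let $K\ne\emptyset$ be a compact subset of $\mathbb C$ with $K\cap\overline{\mathbb D}=\emptyset$ and $K\cap K^*=\emptyset$. Suppose that $K$ misses the lines $\operatorname{Re}z=\alpha_j$, $j\ge1$, where $(\alpha_j)$ is dense in $\mathbb R$. Then the convex polynomials are uniformly dense in $C(K)$.
\end{lemma}

\begin{proof}
Every open disc meets one of the lines, so $K$ has empty interior. A point outside $K$ is the center of a disc that misses $K$; the disc meets one of the lines, and the line is an unbounded connected subset of $\mathbb C\setminus K$. So every point of $\mathbb C\setminus K$ lies in the unbounded component. By Lavrentiev's theorem the constant $1$ is cyclic for $M_z$ on $C(K)$. The spectrum of this operator is $K$, which has no holes, and Theorem~\ref{thm:A} shows that $1$ is convex-cyclic.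
\end{proof}

Assume now that $\mu(\overline{\mathbb D})=0$ and $\mu\perp\mu^*$, with $A$ as above. Since $\mu$ is finite, at most countably many vertical lines have positive measure, so there is a dense sequence $(\alpha_j)$ in $\mathbb R$ such that the union $L$ of the lines $\operatorname{Re}z=\alpha_j$ is $\mu$-null. The Borel set $A_0=A\setminus(A^*\cup\overline{\mathbb D}\cup L)$ carries $\mu$, and $A_0\cap A_0^*\subset A_0\cap A^*=\emptyset$. By inner regularity there are nonempty compact sets $K_1\subset K_2\subset\dots\subset A_0$ with $\mu(\mathbb C\setminus K_n)\to0$. Each $K_n$ satisfies the hypotheses of Lemma~\ref{lem:CK}.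

Let $(\psi_j)$ be a dense sequence in $L^2(\mu)$, let $n\mapsto j(n)$ take every positive integer value infinitely often, and put $\varphi_n=\psi_{j(n)}\chi_{K_n}$. We choose constants $1=c_1\ge c_2\ge\dots>0$ and convex polynomials $p_1,p_2,\dots$ in the order $c_1,p_1,c_2,p_2,\dots$, and we let $g=c_k$ on $K_k\setminus K_{k-1}$ (with $K_0=\emptyset$) and $g=0$ off $\bigcup K_k$. Once $c_1,\dots,c_n$ are fixed, $g$ is determined on $K_n$ and positive there, and $\varphi_n/g$ belongs to $L^2(K_n,g^2\mu)$. Continuous functions are dense in this space, and by Lemma~\ref{lem:CK} so are the convex polynomials. Choose a convex polynomial $p_n$ with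
\[
\int_{K_n}|p_ng-\varphi_n|^2\,d\mu=\int_{K_n}\Bigl|p_n-\frac{\varphi_n}{g}\Bigr|^2g^2\,d\mu<\frac1{n^2},
\]
and then put $c_{n+1}=\min\bigl\{c_n,\frac{1}{n(1+m_n)}\bigr\}$, where $m_n$ is the maximum of $|p_n|$ on the support of $\mu$. Off $K_n$ we have $\varphi_n=0$ and $g\le c_{n+1}$, so $|p_ng|\le1/n$ a.e.\ there. Therefore
\[
\|p_ng-\varphi_n\|_{L^2(\mu)}\le\frac1n+\frac{\mu(\mathbb C)^{1/2}}{n}.
\]
Fix $j$ and let $n\to\infty$ along the integers with $j(n)=j$. Then $\varphi_n=\psi_j\chi_{K_n}\to\psi_j$ by dominated convergence, and so $p_n(M_z)g\to\psi_j$. Hence $g\in L^2(\mu)$ is convex-cyclic. This proves Proposition~\ref{prop:Mz} and Theorem~\ref{thm:B}.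

\begin{example}\label{ex:annulus}
Let $(\lambda_j)$ enumerate the points $a+ib$ of the annulus $1<|z|<2$ with $b\in\mathbb Q$ and either $b>0$, $a\in\mathbb Q$, or $b<0$, $a\in\sqrt2+\mathbb Q$. The set $A=\{\lambda_j\}$ is disjoint from $A^*$ and from $\overline{\mathbb D}$, so $M_z$ is convex-cyclic on $L^2(\mu)$ for $\mu=\sum2^{-j}\delta_{\lambda_j}$. Its spectrum is the closed annulus $1\le|z|\le2$, which violates both hypotheses of Theorem~\ref{thm:A}.
\end{example}

\section{Translated shifts}\label{sec:shift}

\subsection{The Hardy space and the list of cases}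

We realize $S$ as multiplication by the variable on the Hardy space $H^2$ of power series $x(\zeta)=\sum x_n\zeta^n$ with $\sum|x_n|^2<\infty$. Identifying $x$ with $\sum x_ne^{in\theta}$, we view $H^2$ as the closed subspace of $L^2(\partial\mathbb D)$ of functions whose negative Fourier coefficients vanish, with $\langle u,v\rangle=\frac1{2\pi}\int u\bar v\,d\theta$. Two standard facts are used.
\begin{itemize}
\item[(H1)] If $0\ne x\in H^2$, then $\log|x|\in L^1(\partial\mathbb D)$. In particular $x\ne0$ a.e.
\item[(H2)] If $0\le v\le1$ on $\partial\mathbb D$ and $\log v\in L^1$, the outer function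
\[
Y(\zeta)=\exp\Bigl(\frac1{2\pi}\int\frac{e^{i\theta}+\zeta}{e^{i\theta}-\zeta}\log v(e^{i\theta})\,d\theta\Bigr)
\]
is analytic and zero-free in $\mathbb D$, with $|Y|\le1$. For a.e.\ $\theta$ it has a nontangential limit at $e^{i\theta}$, of modulus $v(e^{i\theta})$; nontangential means that $\zeta\to e^{i\theta}$ with $|\zeta-e^{i\theta}|/(1-|\zeta|)$ bounded.
\end{itemize}

Let $T=c+rS$, $\Delta=\{|z-c|<r\}$, $K=\overline\Delta$, $\Gamma=\partial\Delta$. Then $T^nx=(c+re^{i\theta})^nx(e^{i\theta})$, and $\widehat\sigma(T)\subset K$ because $\|T-c\|=r$. By Lemma~\ref{lem:pure}, $T$ is cyclic and pure hyponormal. The map $x\mapsto x^*$, which conjugates Taylor coefficients, is a conjugate-linear isometry of $H^2$ onto itself, and $(q(c+rS)x)^*=q^*(\bar c+rS)x^*$ for every polynomial $q$. Since $q\mapsto q^*$ permutes the polynomials and fixes the convex ones, the map carries cyclic and convex-cyclic vectors of $c+rS$ to those of $\bar c+rS$. So we assume from now on that $\operatorname{Im}c\ge0$.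

Each point $\lambda=c+r\zeta$ of $\Delta$ gives an eigenvector of the transpose: $f(u)=u(\zeta)$ is a nonzero bounded functional on $H^2$ for $|\zeta|<1$, and $f(Tu)=\lambda f(u)$. By Lemma~\ref{lem:eigen}, if $T$ is convex-cyclic then $\Delta$ misses $\overline{\mathbb D}$ and $\mathbb R$, which means that $|c|\ge1+r$ and $\operatorname{Im}c\ge r$. If both inequalities are strict, then $K$ misses $\overline{\mathbb D}$ and lies in the open upper half-plane, and Theorem~\ref{thm:A} shows that every cyclic vector is convex-cyclic. Otherwise $K$ touches the unit circle, at $q=c/|c|$, or the real axis, at $t=\operatorname{Re}c$, or both. Note that $t\ne0$ if $\operatorname{Im}c=r$, since $|c|>r$. Four cases remain: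
\begin{itemize}
\item[(I)] $|c|=1+r$, $\operatorname{Im}c>r$: contact with the circle only;
\item[(II)] $|c|>1+r$, $\operatorname{Im}c=r$, $t<0$: contact with the negative axis only;
\item[(III)] $\operatorname{Im}c=r$, $t>0$: contact with the positive axis;
\item[(IV)] $|c|=1+r$, $\operatorname{Im}c=r$, $t<0$: contact with the circle and the negative axis.
\end{itemize}
Theorem~\ref{thm:C} will be proved once we show that every cyclic vector is convex-cyclic in cases (I) and (II), and that no vector is in cases (III) and (IV). In the first two cases the method of Section~\ref{sec:gen} survives with a single exceptional point. In case (III) the hypothesis $K\cap[1,\infty)=\emptyset$ of Lemma~\ref{lem:pring} fails, and in case (IV) the connectedness hypothesis of Lemma~\ref{lem:glue} fails; each failure points to a functional that bounds the orbit.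

\subsection{One point of contact: cases (I) and (II)}

Let $x$ be cyclic, let $f\in H^2$, and suppose that $a_n=\langle T^nx,f\rangle$ has $\operatorname{Re}a_n\le C$ for all $n$. We show that $f=0$. In both cases $0\notin K$ and $K\cap[1,\infty)=\emptyset$, so Lemma~\ref{lem:pring} applies. The set $J=1/K$ is the image of a closed disc not containing $0$ under inversion, so it is a closed disc, and $J\subset\overline{\mathbb D}\cap\{\operatorname{Im}w\le0\}$ because $K\subset\{|z|\ge1\}\cap\{\operatorname{Im}z\ge0\}$. In case (I), $J$ lies in the open lower half-plane and meets $\partial\mathbb D$ in the single point $p=1/q$. In case (II), $J\subset\mathbb D$ and $J\cap J^*=J\cap\mathbb R$ is the single point $p=1/t$. In both cases the set $P$ of Lemma~\ref{lem:glue} is $\{p\}$.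

\medskip\noindent\emph{Step 1: $\mathbb D\setminus(J\cup J^*)$ is connected.}
Two of the three discs $J$, $J^*$, $\widehat{\mathbb C}\setminus\mathbb D$ are tangent at $p$; sending $p$ to infinity turns them into the two sides of a strip. In case (I) take a M\"obius map of $\mathbb D$ onto the upper half-plane with $p\mapsto\infty$. The circle $\partial J$ meets $\partial\mathbb D$ only at $p$, so it goes to a line parallel to $\mathbb R$, and $J\setminus\{p\}$ goes to a half-plane $\{\operatorname{Im}\ge h\}$ with $h>0$. The disc $J^*$ is disjoint from $J$, so it goes to a compact disc $B\subset\{\operatorname{Im}<h\}$. Our set goes to $\Sigma\setminus B$ with $\Sigma=\{0<\operatorname{Im}<h\}$. In case (II) take $w\mapsto1/(w-p)$, which preserves $\mathbb R\cup\{\infty\}$ and exchanges the half-planes. The circle $\partial J$ meets $\mathbb R$ only at $p$, so $J\setminus\{p\}$ goes to $\{\operatorname{Im}\ge h\}$ with $h>0$, and $J^*\setminus\{p\}$ to $\{\operatorname{Im}\le-h\}$. The disc $\widehat{\mathbb C}\setminus\mathbb D$ is disjoint from $J\cup J^*$, so it goes to a compact disc $B$ in $\Sigma=\{|\operatorname{Im}|<h\}$,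 and our set goes to $\Sigma\setminus B$.

In both cases $B$ stays below the upper edge of $\Sigma$, so there is a horizontal line $\ell\subset\Sigma$ above $B$. Move a point of $\Sigma\setminus B$ horizontally so that its distance to the center of $B$ increases, until it lies on a vertical line that misses $B$; then move it vertically to $\ell$. The path stays in $\Sigma\setminus B$, which is therefore connected.

By Lemma~\ref{lem:glue}, $F$ is now analytic on $\mathbb C\setminus\{p\}$, with $F(\infty)=0$. We have to control the isolated singularity at $p$.

\medskip\noindent\emph{Step 2: a bound off a curve through $p$.}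
For $u\notin K$ the Neumann series gives $\|(u-T)^{-1}\|\le(|u-c|-r)^{-1}=\operatorname{dist}(u,K)^{-1}$. Let $w\notin J$, $w\ne0$, and let $z$ be the point of $K$ nearest to $1/w$. Since $|z|\ge1$, we have $\operatorname{dist}(w,J)\le|w-1/z|=|w|\,|z-1/w|/|z|\le|w|\operatorname{dist}(1/w,K)$. Hence
\begin{equation}\label{eq:res}
|F(w)|\le\frac{\|x\|\,\|f\|}{|w|\operatorname{dist}(1/w,K)}\le\frac{\|x\|\,\|f\|}{\operatorname{dist}(w,J)}\qquad(w\notin J,\ w\neq0).
\end{equation}
In case (I) let $d(w)=\bigl||w|-1\bigr|$. For $|w|>1$ we have $\operatorname{dist}(w,J)\ge d(w)$ and use \eqref{eq:res}. For $|w|<1$ near $p$ we use $F=\Psi-F^*$, the bound $|\Psi|\le M/d$ of Lemma~\ref{lem:pring}, and the fact that $F^*$ is bounded near $p\notin J^*$. In case (II) let $d(w)=|\operatorname{Im}w|$. For $\operatorname{Im}w>0$ we have $\operatorname{dist}(w,J)\ge d(w)$ and use \eqref{eq:res}. For $\operatorname{Im}w<0$ near $p$ we use $F=\Psi-F^*$ again: $\Psi$ is bounded near $p\in\mathbb D$, and $|F^*(w)|=|F(\bar w)|\le\|x\|\|f\|/d(w)$. In both cases there are $M_0$ and $\rho_0\in(0,1/2)$ with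
\[
|F(w)|\le M_0/d(w)\qquad\text{for }0<|w-p|<2\rho_0,\ d(w)>0 .
\]

\noindent\emph{Step 3: the singularity is at most a simple pole.}
The bound says nothing on the curve $d=0$, and $1/d$ is not integrable across it. But $d^{-1/2}$ is, and $|F|^{1/2}$ is subharmonic: its value at the center of a disc on which $F$ is analytic is at most its area mean over the disc. Let $|w-p|=\rho<\rho_0$ and let $D$ be the disc of radius $\rho/2$ about $w$; it misses $p$. For any interval $I$ of length $\rho$ we have $\int_I|y|^{-1/2}\,dy\le4(\rho/2)^{1/2}\le3\rho^{1/2}$. In case (II), $D$ lies in a square of side $\rho$, so $\int_Dd^{-1/2}\,dA\le3\rho^{3/2}$. In case (I) use polar coordinates about $0$: on $D$ the modulus ranges over an interval of length $\rho$ and is at most $2$, and the argument ranges over an interval of length $2\arcsin\frac{\rho}{2|w|}\le\pi\rho$, as $|w|\ge1/2$; so $\int_Dd^{-1/2}\,dA\le6\pi\rho^{3/2}$. In both cases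
\[
|F(w)|^{1/2}\le\frac4{\pi\rho^2}\,M_0^{1/2}\cdot6\pi\rho^{3/2}=24\,M_0^{1/2}\rho^{-1/2}.
\]
Thus $(w-p)F(w)$ is bounded near $p$ and extends to an entire function. It is bounded near $\infty$ because $F$ is analytic and zero there, so it is a constant $\beta$.

\medskip\noindent\emph{Step 4: a pole would be an eigenvalue.}
Let $\lambda=1/p\in\Gamma$ be the point of contact. Expanding $F(w)=\beta/(w-p)=-\beta\lambda/(1-\lambda w)$ at $0$ gives $a_n=-\beta\lambda^{n+1}$, so $\langle(T-\lambda)T^nx,f\rangle=a_{n+1}-\lambda a_n=0$ for all $n$. Thus $(T-\lambda)^*f$ is orthogonal to the orbit of the cyclic vector $x$, and $T^*f=\bar\lambda f$. This reads $S^*f=\kappa f$ with $\kappa=(\bar\lambda-\bar c)/r$ and $|\kappa|=1$. The Taylor coefficients satisfy $f_{n+1}=\kappa f_n$, so they have constant modulus, and $f=0$ since they are square summable. By Lemma~\ref{lem:half}, $x$ is convex-cyclic.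

\subsection{Functionals from densities on the circle}

In the two negative cases we must produce, for each $x\neq0$, a functional that bounds the real parts. The following lemma shows how much freedom there is: any density dominated by $|x|$ can be placed on $\Gamma$. By (H1), being dominated by $|x|$ is a mild constraint.

\begin{lemma}\label{lem:density}
Let $0\ne x\in H^2$ and let $g$ be a measurable function on $\partial\mathbb D$ with $|g|\le M|x|$ for a constant $M$. Suppose that $g$ vanishes on a set of positive measure but not almost everywhere. Then there is a nonzero $f\in H^2$ with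
\[
\langle T^nx,f\rangle=\int(c+re^{i\theta})^ng(e^{i\theta})\,d\theta\qquad(n\ge0).
\]
\end{lemma}

\begin{proof}
By (H1) we may define $h$ a.e.\ by $\bar h=2\pi g/x$; then $|h|\le2\pi M$. Let $f$ be the orthogonal projection of $h$ onto $H^2$. For $u\in H^2$ we have $\langle u,f\rangle=\langle u,h\rangle$, and $u=T^nx$ gives the formula. If $f=0$, then $u=S^mx$ gives $\int e^{im\theta}g\,d\theta=0$ for all $m\ge0$, so $g\in L^2$ has no negative Fourier coefficients and is a nonzero element of $H^2$ vanishing on a set of positive measure, against (H1).
\end{proof}

The zero vector is not convex-cyclic, so in what follows $x\ne0$ is arbitrary, and $v=\min\{1,|x|\}$ on $\partial\mathbb D$. Since $|\log v|\le\bigl|\log|x|\bigr|$, we have $\log v\in L^1$.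

\subsection{Contact with the positive axis: case (III)}

Here $c=t+ir$ with $t>0$. If evaluation at the point of contact were a bounded functional, it would give a sequence proportional to $-t^n$, which is bounded above. It is not bounded, so we spread a negative density over an arc of $\Gamma$ that starts at $t$ and runs toward the origin. Along this arc $|z|$ decreases to first order while $\arg z$ grows only to second order. So $z^n$ has positive real part on an initial piece of length about $n^{-1/2}$, and beyond it $|z|^n$ has already lost a factor $e^{-\mathrm{const}\sqrt n}$ against $t^n$. The density must be dominated by $|x|$, which may be very small near the point of contact, and the integrability of $\log v$ is exactly what keeps the resulting loss below that factor.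

Put $\alpha=r/t$ and, with $\theta=-\pi/2-s$,
\[
z(s)=c+re^{i\theta}=t-r\sin s+ir(1-\cos s).
\]
We have $\frac{d}{ds}\log|z(s)|=\operatorname{Re}\bigl(z'(s)/z(s)\bigr)$, which equals $-\alpha$ at $s=0$. Choose $s_0\in(0,1)$ with $rs_0\le t/2$ and such that this derivative lies in $[-2\alpha,-\alpha/2]$ on $[0,s_0]$. For $0\le s\le s_0$,
\[
te^{-2\alpha s}\le|z(s)|\le te^{-\alpha s/2},\qquad
0\le\arg z(s)\le\frac{r(1-\cos s)}{t-r\sin s}\le\frac{rs^2/2}{t/2}=\alpha s^2 .
\]
Write $v(s)$ for $v(e^{i\theta})$ and let $b_n=\int_0^{s_0}z(s)^nv(s)\,ds$. Let $\omega=\sqrt{\alpha n}$, with $n$ so large that $1/\omega<s_0$. For $s\le1/\omega$ we have $0\le n\arg z(s)\le1$, and $\cos1>\frac12$, so $\operatorname{Re}z(s)^n\ge\frac12t^ne^{-2\omega^2s}>0$. For $s\ge1/\omega$ we have $|z(s)|^n\le t^ne^{-\omega/2}$. Keeping only the interval $(0,\ell)$, $\ell=1/(8\omega)$, of the positive part, we get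
\[
t^{-n}\operatorname{Re}b_n\ge\frac12\int_0^{\ell}e^{-2\omega^2s}v(s)\,ds-s_0e^{-\omega/2}.
\]
Jensen's inequality for the exponential function and the normalized measure $ds/\ell$ gives
\[
\int_0^\ell e^{-2\omega^2s}v\,ds\ge\ell\exp\Bigl(\frac1\ell\int_0^\ell(-2\omega^2s+\log v)\,ds\Bigr)
=\frac1{8\omega}\exp\Bigl(-\frac\omega8-8\omega\int_0^\ell|\log v|\,ds\Bigr).
\]
As $n\to\infty$ we have $\ell\to0$, so $\int_0^\ell|\log v|\,ds\le1/64$ for large $n$, and then
\[
t^{-n}\operatorname{Re}b_n\ge\frac1{16\,\omega}e^{-\omega/4}-s_0e^{-\omega/2}>0
\]
for all large $n$. Apply Lemma~\ref{lem:density} to the function $g$ equal to $-v$ on the arc $0<s<s_0$ and to $0$ elsewhere. It gives $f\ne0$ with $\langle T^nx,f\rangle=-b_n$, whose real part is negative for all but finitely many $n$. By Lemma~\ref{lem:half}, $x$ is not convex-cyclic.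

For $t<0$ this construction produces terms of alternating sign, and a one-sided bound is no longer free; this is the source of the asymmetry between cases (II) and (III).

\subsection{Contact with the circle and the negative axis: case (IV)}

Here $c=t+ir$, $|c|=1+r$, and $t=-\sqrt{1+2r}<-1$. The map $w\mapsto1/(w-1/t)$ used in case (II) now sends $\widehat{\mathbb C}\setminus\mathbb D$ to a disc touching both edges of the strip, so $\mathbb D\setminus(J\cup J^*)$ is disconnected. In the $z$-plane, $K$, $K^*$ and $\overline{\mathbb D}$ enclose a bounded region. Its upper half $W$ (Figure~\ref{fig:W}) is bounded by an arc $\gamma$ of $\Gamma$, a segment of the real axis and an arc of the unit circle. Let $k$ be bounded and analytic in $W$ and real on the segment. By Cauchy's theorem, $\int_\gamma z^nk\,dz$ is the sum of an integral over the segment, which may be large but is real, and an integral over the unit circle, which is bounded. So $i\int_\gamma z^nk\,dz$ has bounded real part. Both contacts are needed for the contour to close with only these three sides. It remains to find $k$ with $|k|\le|x|$ on $\gamma$, and to justify Cauchy's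 theorem for a function that has only almost everywhere defined boundary values on $\gamma$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\clip (-4,-1.3) rectangle (1.6,3.15);
\fill[gray!35] (-1,0) -- (-2,0) arc (-90:-36.87:1.5) arc (143.13:180:1);
\draw[->] (-3.9,0) -- (1.5,0);
\draw (0,0) circle (1);
\draw (-2,1.5) circle (1.5);
\draw[dashed] (-2,-1.5) circle (1.5);
\draw[very thick] (-2,0) arc (-90:-36.87:1.5);
\fill (-2,0) circle (0.04) node[below] {$t$};
\fill (-0.8,0.6) circle (0.04) node[right] {$q$};
\fill (-1,0) circle (0.04) node[below right] {$-1$};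
\fill (-2,1.5) circle (0.04) node[above] {$c$};
\fill (0,0) circle (0.04) node[below right] {$0$};
\node at (-1.45,0.36) {$\gamma$};
\node at (-1.14,0.13) {\scriptsize$W$};
\node at (-2.8,2.1) {$K$};
\node at (-2.6,-0.8) {$K^*$};
\node at (0.45,0.5) {$\mathbb D$};
\end{tikzpicture}
\caption{The disc $K=\{|z-c|\le r\}$ touching the unit circle at $q$ and the negative real axis at $t$. The shaded region $W$ is bounded by the arc $\gamma$ of $\partial K$ from $q$ to $t$, the real segment $[t,-1]$, and the arc of the unit circle from $-1$ to $q$.}\label{fig:W}
\end{figure}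

\medskip\noindent\emph{The region.}
Let $\varphi_0=\arg c\in(\pi/2,\pi)$, and for $\varphi\in[\varphi_0,\pi]$ put $\psi=\varphi-\varphi_0\in[0,\pi/2)$. A point $\sigma e^{i\varphi}$ with $\sigma>0$ lies in $K$ if and only if $\sigma^2-2\sigma|c|\cos\psi+t^2\le0$, since $|c|^2-r^2=t^2$. The roots are
\[
\rho_\pm(\varphi)=|c|\cos\psi\pm\sqrt{r^2-|c|^2\sin^2\psi}.
\]
As $\varphi$ runs from $\varphi_0$ to $\pi$, the quantity $|c|\sin\psi$ increases from $0$ to $|c|\sin\varphi_0=r$. So the roots are real and positive, and distinct for $\varphi<\pi$; the ray is then not tangent to $\Gamma$. The larger root decreases from $|c|+r=t^2$ to $|c|\cos(\pi-\varphi_0)=|t|$. Hence $\rho:=\rho_-=t^2/\rho_+$, the distance at which the ray first meets $K$, is continuous and increases from $1$ to $|t|$. It is smooth on $[\varphi_0,\pi)$, and $\rho'\ge0$ is integrable, with $\int_{\varphi_0}^\pi\rho'\,d\varphi=|t|-1$.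

Let $\gamma$ be the path $z(\varphi)=\rho(\varphi)e^{i\varphi}$, $\varphi_0\le\varphi\le\pi$. It is an arc of $\Gamma$ from $q=c+re^{i(\varphi_0-\pi)}$ to $t=c+re^{-i\pi/2}$. It does not contain the point $c+re^{i\varphi_0}$, of modulus $1+2r>|t|$, so it is the arc $\{c+re^{i\theta}:-\pi/2\le\theta\le\varphi_0-\pi\}$, traversed with $\theta$ decreasing. As $z'(\varphi)=(\rho'+i\rho)e^{i\varphi}\ne0$, the map $\varphi\mapsto\theta$ is a diffeomorphism of the open parameter intervals, and null sets correspond. Let
\[
W=\{\sigma e^{i\varphi}:\varphi_0<\varphi\le\pi,\ 1\le\sigma<\rho(\varphi)\},\qquad\Omega=\mathbb C\setminus(K\cup K^*).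
\]
Then $W\subset\Omega$. Indeed, points of $W$ precede the first hit of their ray and are not in $K$; for $\varphi<\pi$ they lie in the open upper half-plane, which misses $K^*$; and for $\varphi=\pi$ they lie in $(t,-1]$, while $K^*\cap\mathbb R=\{t\}$.

\medskip\noindent\emph{The function $k$.}
Let $Y$ be the outer function of (H2) for $v=\min\{1,|x|\}$. We need it outside $K$, so we reflect in the circle: $y(c+r\zeta)=\overline{Y(1/\bar\zeta)}=Y^*(1/\zeta)$ for $|\zeta|>1$. Then $y$ is analytic and zero-free on $\mathbb C\setminus K$, with $|y|\le1$. For $\zeta'=1/\bar\zeta$ we have $|\zeta'-e^{i\theta}|=|\zeta-e^{i\theta}|/|\zeta|$ and $1-|\zeta'|=(|\zeta|-1)/|\zeta|$, so $y$ has, for a.e.\ $\theta$, a limit of modulus $v(e^{i\theta})$ as $\zeta\to e^{i\theta}$ with $|\zeta-e^{i\theta}|/(|\zeta|-1)$ bounded. The approach to $z(\varphi)$ along the ray from the origin is of this kind for $\varphi_0<\varphi<\pi$: it has the form $\zeta=e^{i\theta}+\tau u$, $\tau\downarrow0$, $|u|=1$, with $a=\operatorname{Re}(ue^{-i\theta})>0$ since the ray is not tangent to $\Gamma$ and arrives from outside; and $|\zeta|-1\ge a\tau$.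

To make the function real on the axis, put $k=y\,y^*$. It is analytic on $\Omega$, $|k|\le1$, and $k(\sigma)=|y(\sigma)|^2$ for real $\sigma\in\Omega$. At a point of $\gamma\setminus\{t\}$, which lies outside $K^*$, the factor $y^*$ is continuous, nonzero and of modulus at most $1$. So for a.e.\ $\varphi$ the limit $k(z(\varphi))$ of $k$ along the ray exists, and
\begin{equation}\label{eq:kbound}
0<|k(c+re^{i\theta})|\le v(e^{i\theta})\le|x(e^{i\theta})|\qquad\text{for a.e.\ }\theta\in(-\pi/2,\varphi_0-\pi).
\end{equation}

\begin{lemma}\label{lem:cauchy}
The integrals $I_n=\int_\gamma z^nk\,dz$ satisfy $|\operatorname{Im}I_n|\le\pi$ for all $n\ge0$.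
\end{lemma}

\begin{proof}
For $0\le\eta\le1$ let $\rho_\eta=1+\eta(\rho-1)$ and let $\gamma_\eta$ be the path $\varphi\mapsto\rho_\eta(\varphi)e^{i\varphi}$, $\varphi_0\le\varphi\le\pi$. Thus $\gamma_0$ is an arc of the unit circle and $\gamma_1=\gamma$. In terms of the parameter,
\begin{equation}\label{eq:param}
\int_{\gamma_\eta}z^nk\,dz=\int_{\varphi_0}^{\pi}(\rho_\eta e^{i\varphi})^n\,k(\rho_\eta e^{i\varphi})\,(\eta\rho'+i\rho_\eta)e^{i\varphi}\,d\varphi ,
\end{equation}
and the integrand is bounded by the integrable function $|t|^n(\rho'+|t|)$, uniformly in $\eta$.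

Fix $\eta<1$ and a small $\varepsilon>0$. The smooth map $(\tau,\varphi)\mapsto\rho_\tau(\varphi)e^{i\varphi}$ sends the rectangle $[0,\eta]\times[\varphi_0+\varepsilon,\pi-\varepsilon]$ into $W\subset\Omega$, so by Cauchy's theorem the integral of $z^nk$ over the image of its boundary is zero. This image consists of pieces of $\gamma_0$ and $\gamma_\eta$ and two radial segments. The segment at angle $\varphi_0+\varepsilon$ contributes at most $|t|^n(\rho(\varphi_0+\varepsilon)-1)$, which tends to $0$ with $\varepsilon$. The outward segment at angle $\pi-\varepsilon$ tends to the segment from $-1$ to $-\rho_\eta(\pi)>t$, a compact subset of $\Omega$, and its contribution tends to $-\int_1^{\rho_\eta(\pi)}(-\sigma)^nk(-\sigma)\,d\sigma$. Letting $\varepsilon\to0$ we obtain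
\[
\int_{\gamma_\eta}z^nk\,dz=\int_{\gamma_0}z^nk\,dz-\int_1^{\rho_\eta(\pi)}(-\sigma)^nk(-\sigma)\,d\sigma .
\]
The last integral is real, and the integral over $\gamma_0$ has modulus at most $\pi-\varphi_0\le\pi$, since $|z^nk|\le1$ there. As $\eta\uparrow1$ the point $\rho_\eta(\varphi)e^{i\varphi}$ approaches $z(\varphi)$ along the ray, so the integrand in \eqref{eq:param} converges for a.e.\ $\varphi$, and $\int_{\gamma_\eta}z^nk\,dz\to I_n$ by dominated convergence. Taking imaginary parts finishes the proof.
\end{proof}

Now change the parameter from $\varphi$ to $\theta$. Since $dz=ire^{i\theta}d\theta$ and $\theta$ decreases along $\gamma$,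
\[
iI_n=\int_{-\pi/2}^{\varphi_0-\pi}(c+re^{i\theta})^n\,k(c+re^{i\theta})\,re^{i\theta}\,d\theta .
\]
Let $g(e^{i\theta})=re^{i\theta}k(c+re^{i\theta})$ for $-\pi/2<\theta<\varphi_0-\pi$ and $g=0$ elsewhere. By \eqref{eq:kbound}, $|g|\le r|x|$ and $g\neq0$ a.e.\ on this arc, whose complement has positive measure. Lemma~\ref{lem:density} gives $f\ne0$ with $\langle T^nx,f\rangle=iI_n$, and $\operatorname{Re}(iI_n)=-\operatorname{Im}I_n\le\pi$ by Lemma~\ref{lem:cauchy}. By Lemma~\ref{lem:half}, $x$ is not convex-cyclic. This settles case (IV) and completes the proof of Theorem~\ref{thm:C}.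

\begin{thebibliography}{9}

\bibitem{BBF}
T. Berm\'udez, A. Bonilla and N. Feldman, \emph{On convex-cyclic operators}, arXiv:1410.4664 (2014).

\end{thebibliography}
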